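\title{Integrable orbit equivalence and the conformal dimension of hyperbolic groups}

\begin{abstract}
We prove that if two non-elementary Gromov hyperbolic groups $\Gamma$ and $\Lambda$ are $L^p$-orbit equivalent for some $p\ge 1$, then
$\min\{p,\operatorname{Confdim}(\partial\Gamma)\}=\min\{p,\operatorname{Confdim}(\partial\Lambda)\}$.
In particular the conformal dimensions of the boundaries are equal as soon as $p$ exceeds the smaller of the two, which answers a question of Das, and a non-elementary hyperbolic group that is $L^1$-orbit equivalent to a non-elementary virtually free group is virtually free. The proof pulls a metric of almost minimal dimension on $\partial\Lambda$ back to a pseudometric on $\Gamma$ with $\ell^q$-summable gradient. An averaged form of the Morse lemma shows that this pseudometric does not collapse geodesics of $\Gamma$, while combinatorial modulus shows that it must do so if $q<\operatorname{Confdim}(\partial\Gamma)$.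
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All groups in this paper are finitely generated. For such a group $G$ we fix a finite symmetric generating set $S_G$ and write $|\cdot|_G$, or simply $|\cdot|$, for the word length and $d_G(u,v)=|u^{-1}v|_G$ for the word metric.

Two groups $\Gamma$ and $\Lambda$ are \emph{orbit equivalent} if they admit free, ergodic, probability-measure-preserving (p.m.p.) actions on the same standard probability space $(X,\mu)$ with $\Gamma x=\Lambda x$ for almost every $x$. By freeness, the formulas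
\[
\gamma x=\alpha(\gamma,x)\,x,\qquad \lambda x=\beta(\lambda,x)\,x
\]
define measurable maps $\alpha\colon\Gamma\times X\to\Lambda$ and $\beta\colon\Lambda\times X\to\Gamma$, the \emph{cocycles} of the orbit equivalence. For $p\ge1$ the groups are \emph{$L^p$-orbit equivalent} ($L^p$-OE) if the actions can be chosen so that $|\alpha(\gamma,\cdot)|_\Lambda\in L^p(X,\mu)$ for every $\gamma\in\Gamma$ and $|\beta(\lambda,\cdot)|_\Gamma\in L^p(X,\mu)$ for every $\lambda\in\Lambda$. Two word lengths on one group are comparable up to a multiplicative constant, so this notion does not depend on the generating sets.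

A Gromov hyperbolic group $G$ is \emph{non-elementary} if it is infinite and not virtually cyclic. Its boundary $\partial G$ carries no preferred metric, but it carries a canonical family of metrics, the \emph{conformal gauge}: the Ahlfors regular metrics that are quasisymmetrically equivalent to a visual metric. The \emph{conformal dimension} $\operatorname{Confdim}(\partial G)$ is the infimum of the Hausdorff dimensions of the metrics in the gauge. These notions are recalled in Section~\ref{sec:prelim}. Quasi-isometric hyperbolic groups have equal conformal dimension.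

The starting point is the following known theorem. \emph{Let $\Gamma$ and $\Lambda$ be non-elementary hyperbolic Coxeter groups whose boundaries have the Combinatorial Loewner Property, and let $p>\max\{\operatorname{Confdim}(\partial\Gamma),\operatorname{Confdim}(\partial\Lambda)\}$. If $\Gamma$ and $\Lambda$ are $L^p$-OE, then $\operatorname{Confdim}(\partial\Gamma)=\operatorname{Confdim}(\partial\Lambda)$.} The Combinatorial Loewner Property plays no role below, and we do not recall it.

\medskip
\noindent\textbf{Question} (Das \cite{Das})\textbf{.} Does this theorem hold (a) for all non-elementary hyperbolic Coxeter groups, and (b) for all non-elementary hyperbolic groups?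

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\Gamma,\Lambda$ be non-elementary hyperbolic groups with essentially free p.m.p.\ actions on a standard probability space $(X,\mu)$ having the same orbits almost everywhere, with cocycles $\alpha,\beta$. Let $1\le p<\infty$, and assume that $|\alpha(\gamma,\cdot)|_\Lambda\in L^p$ for all $\gamma\in\Gamma$ and $|\beta(\lambda,\cdot)|_\Gamma\in L^1$ for all $\lambda\in\Lambda$. If $p>\operatorname{Confdim}(\partial\Lambda)$, then $\operatorname{Confdim}(\partial\Gamma)\le\operatorname{Confdim}(\partial\Lambda)$.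
\end{theorem}

\begin{corollary}\label{cor:min}
If $\Gamma,\Lambda$ are non-elementary hyperbolic groups that are $L^p$-OE, $p\ge1$, then
\[
\min\{p,\operatorname{Confdim}(\partial\Gamma)\}=\min\{p,\operatorname{Confdim}(\partial\Lambda)\}.
\]
In particular the conformal dimensions are equal whenever $p>\min\{\operatorname{Confdim}(\partial\Gamma),\operatorname{Confdim}(\partial\Lambda)\}$.
\end{corollary}

\begin{corollary}\label{cor:free}
A non-elementary hyperbolic group that is $L^1$-OE to a non-elementary virtually free group is virtually free.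
\end{corollary}

Corollary~\ref{cor:min} answers both parts of the Question positively, with $p>\max$ weakened to $p>\min$. Ergodicity is not needed, and for each of the two inequalities between the dimensions only one cocycle has to be in $L^p$. We make no claim about equality of the dimensions when $p\le\min\{\operatorname{Confdim}(\partial\Gamma),\operatorname{Confdim}(\partial\Lambda)\}$.

\subsection{Why the exponent is compared with the dimension}

For almost every $x$ and every $\gamma\in\Gamma$ there is a unique $\varphi_x(\gamma)\in\Lambda$ with $\varphi_x(\gamma)^{-1}x=\gamma^{-1}x$, and $\varphi_x\colon\Gamma\to\Lambda$ is a bijection. We think of $\varphi_x$ as a random bijection. By \eqref{eq:cocycle} below,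
\[
d_\Lambda\big(\varphi_x(\gamma),\varphi_x(\gamma s)\big)=|\alpha(s^{-1},\gamma^{-1}x)|_\Lambda\qquad(s\in S_\Gamma).
\]
So the length of the image of the edge $(\gamma,\gamma s)$ is a random variable whose law does not depend on $\gamma$, and the $L^p$ condition says that it has a finite $p$-th moment. If both cocycles are essentially bounded on generators, then $\varphi_x$ and $\varphi_x^{-1}$ are Lipschitz, the groups are quasi-isometric and the conformal dimensions agree. For finite $p$ the definition allows some edges to be stretched arbitrarily, and one needs a description of the conformal dimension that survives rare large distortions.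

There is such a description in terms of $\ell^q$ sums on the group. A metric of dimension $Q$ on $\partial\Lambda$ assigns to each $\lambda\in\Lambda$ the size $\theta(\lambda)$ of the part of the boundary that lies behind $\lambda$ as seen from $1$. The sum of $\theta^Q$ over each sphere of $\Lambda$ is bounded, and $\theta$ decays exponentially, so $\theta\in\ell^q(\Lambda)$ for all $q>Q$. Thus for $q>\operatorname{Confdim}(\partial\Lambda)$ the group $\Lambda$ carries a pseudometric that has $\ell^q$ gradient and still separates different directions to infinity. For $q<\operatorname{Confdim}(\partial\Gamma)$ we shall see that $\Gamma$ carries no such pseudometric. Pulling an $\ell^q$ gradient back through $\varphi_x$ costs exactly the $q$-th moment of $\alpha$. One therefore expects the answer yes, with threshold $p>\operatorname{Confdim}(\partial\Lambda)$ for the inequality $\operatorname{Confdim}(\partial\Gamma)\le\operatorname{Confdim}(\partial\Lambda)$. The delicate point is that the pulled-back pseudometric must still separate directions.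

Section~\ref{sec:model} carries out this plan for a surface group and a free group with bounded cocycles, and lists what has to change in general. Section~\ref{sec:prelim} recalls the background. Section~\ref{sec:reduction} reduces the results to Proposition~\ref{prop:noncollapse}, on orbit equivalence, proved in Sections~\ref{sec:pullback} and~\ref{sec:morse}, and Proposition~\ref{prop:collapse}, on the geometry of a single group, proved in Sections~\ref{sec:thick}--\ref{sec:collapse}.

\section{A model case: a surface group and a free group}\label{sec:model}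

We begin with a definition used throughout. Let $\rho$ be a pseudometric on a group $G$, that is, a symmetric function $G\times G\to[0,\infty)$ that vanishes on the diagonal and satisfies the triangle inequality. Its \emph{gradient} is $\sigma(u)=\sum_{s\in S_G}\rho(u,us)$. For $R\ge0$ let $B_G(R)=\{h:|h|\le R\}$ and $\sigma^{(R)}(u)=\sum_{h\in B_G(R)}\sigma(uh)$. Summing along a geodesic from $u$ to $u'$, whose vertices are distinct, gives
\begin{equation}\label{eq:grad}
\rho(u,u')\le\sigma^{(R)}(u)\quad\text{if }d_G(u,u')\le R,\qquad \|\sigma^{(R)}\|_{\ell^q}\le|B_G(R)|\,\|\sigma\|_{\ell^q}\quad(q\ge1).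
\end{equation}

Let $\Gamma$ be the fundamental group of a closed hyperbolic surface, whose boundary is a circle, and let $F_2$ be the free group on two generators, whose boundary is the Cantor set of infinite reduced words. We show that \emph{there is no bijection $\varphi\colon\Gamma\to F_2$ with $\varphi$ and $\varphi^{-1}$ Lipschitz}; so no orbit equivalence between these groups has bounded cocycles. Suppose that $\varphi$ exists and is $L$-Lipschitz. After a left translation, $\varphi(1)=1$.

\emph{Step 1: a pseudometric on $F_2$.} For finite or infinite reduced words let $(\xi|\xi')$ be the length of the longest common prefix, and put $d(\xi,\xi')=4^{-(\xi|\xi')}$ on $\partial F_2$. For each $\lambda\in F_2$ choose an infinite reduced word $\pi(\lambda)$ that begins with $\lambda$, and let $D(\lambda,\lambda')=d(\pi(\lambda),\pi(\lambda'))$, with gradient $\theta$. If $|\lambda|=n\ge1$ and $t$ is a generator or the inverse of one, then $\pi(\lambda)$ and $\pi(\lambda t)$ share the first $n-1$ letters, so $\theta(\lambda)\le4\cdot4^{-(n-1)}$. There are $4\cdot3^{n-1}$ words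 of length $n$, hence
\[
\sum_\lambda\theta(\lambda)\le4+16\sum_{n\ge1}(3/4)^{n-1}=68 .
\]
The sum converges because $d$ has dimension $\log3/\log4<1$. Moreover $D$ separates directions: if $(\lambda|\lambda')\le T<\min\{|\lambda|,|\lambda'|\}$, then $(\pi(\lambda)|\pi(\lambda'))=(\lambda|\lambda')$, so $D(\lambda,\lambda')\ge4^{-T}$.

\emph{Step 2: pulling back.} Let $\rho(u,u')=D(\varphi(u),\varphi(u'))$ on $\Gamma$, with gradient $\sigma$. By \eqref{eq:grad} in $F_2$, $\sigma(\gamma)\le|S_\Gamma|\,\theta^{(L)}(\varphi(\gamma))$, and since $\varphi$ is injective, $\sigma\in\ell^1(\Gamma)$.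

\emph{Step 3: collapse along a detour.} Let $\Gamma$ act on the hyperbolic plane $\mathbb H^2$ by deck transformations, with base point $o$. The orbit map is a quasi-isometry: for some $A\ge1$ we have $A^{-1}d_\Gamma(u,u')-A\le d_{\mathbb H^2}(uo,u'o)\le A\,d_\Gamma(u,u')+A$, and every point is within $A$ of the orbit. Take a half circle of radius $\ell$ about $o$, points on it from one end to the other with consecutive distances at most $1$, and elements $w_0,\dots,w_N\in\Gamma$ whose orbit points are within $A$ of these points. Then $d_\Gamma(w_j,w_{j+1})\le R:=A(3A+1)$ and $|w_j|\ge(\ell-2A)/A$. If $w_i=w_j$ for some $i<j$, delete $w_{i+1},\dots,w_j$; after finitely many such \emph{loop erasures} the sequence is injective, with the same first and last terms and the same bounds. By \eqref{eq:grad},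
\[
\rho(w_0,w_N)\le\sum_j\sigma^{(R)}(w_j)\le\sum_{|\gamma|\ge(\ell-2A)/A}\sigma^{(R)}(\gamma)\longrightarrow0\qquad(\ell\to\infty).
\]

\emph{Step 4: no collapse.} The diameter joining the ends of the half circle passes through $o$. Moving its points to nearby orbit points and applying $\varphi$ gives a quasi-geodesic of the tree from $\varphi(w_0)$ to $\varphi(w_N)$ through $1$, with constants independent of $\ell$. By the Morse lemma (stability of quasi-geodesics in hyperbolic spaces), the geodesic from $\varphi(w_0)$ to $\varphi(w_N)$ passes within some $T$ of $1$, so $(\varphi(w_0)|\varphi(w_N))\le T$, with $T$ independent of $\ell$. Since $\varphi$ is injective, $|\varphi(w_0)|$ and $|\varphi(w_N)|$ tend to infinity with $\ell$. Step~1 gives $\rho(w_0,w_N)\ge4^{-T}$ for large $\ell$, which contradicts Step~3.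

\medskip
In the general case Step~1 goes through with any metric of the gauge of dimension less than $q$. The other steps meet four difficulties.
\begin{enumerate}
\item The map $\varphi_x$ is not Lipschitz. We average the pulled-back pseudometric over $x$, and a mass transport identity bounds its gradient in $\ell^q$ (Section~\ref{sec:pullback}).
\item The Morse lemma does not apply to $\varphi_x$. We prove that \emph{most} points $g_i$ of a long geodesic $(g_i)_{|i|\le n}$ of $\Gamma$ are sent near the geodesic of $\Lambda$ that joins the images of the endpoints (Section~\ref{sec:morse}). Non-collapse then holds not from the viewpoint of $1$, but on average over the viewpoints $g_i$.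
\item For $q>1$ one detour is not enough: H\"older's inequality loses a power of its length $N$. We use a random detour that visits no vertex too often. It exists when $q<\operatorname{Confdim}(\partial\Gamma)$ (Section~\ref{sec:thick}).
\item To handle all viewpoints $g_i$ at once, the detour has to lie at a distance $\ell$ much larger than $n$. The geodesics that lead from $g_{\pm n}$ out to the detour must then be controlled as well, and for $q>1$ they too have to be random (Section~\ref{sec:random}).
\end{enumerate}

\section{Hyperbolic groups and their boundaries}\label{sec:prelim}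

In this section $G$ is a non-elementary hyperbolic group and $d=d_G$. The letter $C$ denotes positive constants that depend only on the groups, the generating sets and the fixed metrics on the boundaries; its value may change from line to line. For $q\ge1$, $q^*$ is the conjugate exponent, with $q^*=\infty$ if $q=1$.

\subsection{Gromov products}

A \emph{geodesic} is a sequence $(u_i)$ in $G$, indexed by an interval of integers, with $d(u_i,u_j)=|i-j|$; a \emph{ray from $1$} is a geodesic $(u_i)_{i\ge0}$ with $u_0=1$. The \emph{Gromov product} is $(u|v)_o=\frac12\big(d(u,o)+d(v,o)-d(u,v)\big)$, and $(u|v)=(u|v)_1$. The definition and the triangle inequality give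
\begin{equation}\label{eq:gp}
0\le(u|v)_o\le\min\{d(u,o),d(v,o)\},\quad (u|v)_o+(o|v)_u=d(o,u),\quad (gu|gv)_{go}=(u|v)_o .
\end{equation}
Hyperbolicity means that there is $\delta\ge0$ with $(u|w)_o\ge\min\{(u|v)_o,(v|w)_o\}-\delta$ for all $u,v,w,o\in G$. We fix one $\delta$ for all groups under consideration. By induction,
\begin{equation}\label{eq:chain}
(u_0|u_{k+1})_o\ge\min_{0\le j\le k}(u_j|u_{j+1})_o-k\delta .
\end{equation}
The product $(u|u')_h$ is roughly the distance from $h$ to a geodesic from $u$ to $u'$.

\begin{lemma}\label{lem:dist}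
Let $u=u_0,\dots,u_l=u'$ be a geodesic and $h\in G$. Then
\[
(u|u')_h\le\min_jd(h,u_j)\le(u|u')_h+2\delta+1 .
\]
Consequently $\#\{h\in G:(1|\gamma)_h\le R\}\le C_R(|\gamma|+1)$ for $\gamma\in G$, with $C_R=|B_G(R+2\delta+1)|$.
\end{lemma}

\begin{proof}
The first inequality follows from $d(u,h)+d(u',h)\le d(u,u_j)+d(u_j,u')+2d(h,u_j)$. For the second, put $\Pi=(u|u')_h$, $m=(h|u')_u\in[0,l]$ and $j=\lfloor m\rfloor$. By \eqref{eq:gp}, $d(h,u)=\Pi+m$ and $d(h,u')=\Pi+(h|u)_{u'}=\Pi+l-m$. Hence $(u|u_j)_h=\frac12(\Pi+m+d(h,u_j)-j)$ and $(u_j|u')_h=\frac12(d(h,u_j)+\Pi+j-m)$ are both at least $\frac12(\Pi+d(h,u_j)-1)$. Hyperbolicity gives $\Pi\ge\frac12(\Pi+d(h,u_j)-1)-\delta$, which is the claim. For the count, $h$ lies within $R+2\delta+1$ of one of the $|\gamma|+1$ vertices of a geodesic from $1$ to $\gamma$.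
\end{proof}

\subsection{The boundary}

The boundary $\partial G$ is the set of sequences $(u_i)$ with $(u_i|u_j)\to\infty$ as $i,j\to\infty$, where $(u_i)$ and $(v_i)$ are identified if $(u_i|v_i)\to\infty$; such a sequence is said to converge to its class. Every point of $\partial G$ is the limit of a ray from $1$. For $u\in G$ and $\xi,\xi'\in\partial G$ the products $(u|\xi)$ and $(\xi|\xi')$ are the suprema of $\liminf(u|v_i)$ and $\liminf(v_i|v'_i)$ over sequences $v_i\to\xi$, $v'_i\to\xi'$. The extended product on $G\cup\partial G$ satisfies the hyperbolicity inequality with $\delta$ replaced by some $C$, and $(u|\xi)\le|u|$.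

\begin{lemma}\label{lem:fellow}
\begin{enumerate}
\item[(a)] If $u$ lies on a geodesic from $1$ to $u'\in G$, then $(u|v)\le(u'|v)$ for all $v\in G$.
\item[(b)] If $u$ lies on a geodesic or ray from $1$ to $u'\in G\cup\partial G$, then $(u|u')\ge|u|$.
\item[(c)] If $u,v$ lie at distance $t$ from $1$ on geodesics or rays from $1$ to $u',v'\in G\cup\partial G$, and $(u'|v')\ge t-c$ with $c\ge0$, then $d(u,v)\le2c+C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use $|u'|=|u|+d(u,u')$ and $d(u',v)\le d(u,u')+d(u,v)$. (b) Every point $u''$ beyond $u$ on the geodesic or ray has $(u|u'')=|u|$. (c) By (b), $(u|v)\ge\min\{(u|u'),(u'|v'),(v'|v)\}-C\ge t-c-C$, and $d(u,v)=2t-2(u|v)$.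
\end{proof}

As in the tree, we attach to each element a boundary point behind it.

\begin{lemma}\label{lem:pi}
There is a map $\pi\colon G\to\partial G$ such that for all $g,g'\in G$
\begin{equation}\label{eq:pi}
(\pi(g)|\pi(g'))\ge(g|g')-C,\qquad (g|g')\ge\min\{|g|,|g'|,(\pi(g)|\pi(g'))\}-C .
\end{equation}
\end{lemma}

\begin{proof}
Translate geodesics of length $2m$ so that their midpoints are at $1$; since balls are finite, a subsequence converges to a bi-infinite geodesic through $1$. Translate it to a geodesic $(x_i)_{i\in\mathbb Z}$ with $x_0=g$. Its two halves converge to points $\xi_\pm\in\partial G$. For each $i\ge1$ we have $0=(x_{-i}|x_i)_g\ge\min\{(x_{-i}|1)_g,(1|x_i)_g\}-\delta$, so for one choice of sign $(1|x_{\pm i})_g\le\delta$ for infinitely many $i$. For these $i$, \eqref{eq:gp} gives $(g|x_{\pm i})\ge|g|-\delta$. Let $\pi(g)$ be the corresponding $\xi_\pm$; then $(g|\pi(g))\ge|g|-\delta$. Now $(\pi(g)|\pi(g'))\ge\min\{(\pi(g)|g),(g|g'),(g'|\pi(g'))\}-C\ge(g|g')-C$, because $(g|g')\le\min\{|g|,|g'|\}$; and $(g|g')\ge\min\{(g|\pi(g)),(\pi(g)|\pi(g')),(\pi(g')|g')\}-C$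 gives the second inequality.
\end{proof}

We fix such a map $\pi$ for each group.

\subsection{The conformal gauge}\label{sec:gauge}

A \emph{visual metric} on $\partial G$ is a metric $d_{\mathrm{vis}}$ such that, for some $a>0$,
\begin{equation}\label{eq:vis}
C^{-1}e^{-a(\xi|\xi')}\le d_{\mathrm{vis}}(\xi,\xi')\le Ce^{-a(\xi|\xi')}.
\end{equation}
Visual metrics exist, and we fix one for each group; it will be clear to which group $a$ refers. We use \eqref{eq:vis} as a dictionary: $d_{\mathrm{vis}}(\xi,\xi')\le Ae^{-at}$ implies $(\xi|\xi')\ge t-C(A)$, and $d_{\mathrm{vis}}(\xi,\xi')\ge A^{-1}e^{-at}$ implies $(\xi|\xi')\le t+C(A)$. With \eqref{eq:pi} it gives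
\begin{equation}\label{eq:pivis}
d_{\mathrm{vis}}(\pi(g),\pi(g'))\le Ce^{-a(g|g')}.
\end{equation}

Balls $B(z,r)$ in metric spaces are open. A bounded metric space $Z$ is \emph{Ahlfors $Q$-regular}, $Q>0$, if it carries a Borel measure $\nu$ with $C^{-1}r^Q\le\nu(B(z,r))\le Cr^Q$ for $z\in Z$ and $0<r\le\operatorname{diam}Z$; its Hausdorff dimension is then $Q$. It is \emph{doubling} if every ball is covered by a bounded number of balls of half the radius; then a ball of radius $Ar$ contains at most $C(A)$ points with mutual distances at least $r$. It is \emph{uniformly perfect} if $B(z,r)\setminus B(z,r/C)\ne\emptyset$ whenever $B(z,r)\ne Z$. A metric $d'$ on $(Z,d)$ is \emph{quasisymmetrically equivalent} to $d$ if the identity is a homeomorphism and there is a homeomorphism $\eta$ of $[0,\infty)$ with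
\[
\frac{d'(z,y)}{d'(z,y')}\le\eta\Big(\frac{d(z,y)}{d(z,y')}\Big)\qquad(z\ne y').
\]
The \emph{Ahlfors regular conformal dimension} of $(Z,d)$ is the infimum of the $Q$ for which some Ahlfors $Q$-regular metric is quasisymmetrically equivalent to $d$; for $(\partial G,d_{\mathrm{vis}})$ this is $\operatorname{Confdim}(\partial G)$. The space $(\partial G,d_{\mathrm{vis}})$ is compact and, by a theorem of Coornaert, Ahlfors regular, hence doubling and uniformly perfect.

\begin{lemma}\label{lem:zero}
\begin{enumerate}
\item[(a)] If $\partial G$ is totally disconnected, then $G$ is virtually free.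
\item[(b)] If $G$ is virtually free, then $\operatorname{Confdim}(\partial G)=0$.
\item[(c)] If $\partial G$ is not totally disconnected, then $\operatorname{Confdim}(\partial G)\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This follows from Stallings' theorem and Dunwoody's accessibility theorem; see for example \cite{KB}. (b) Being non-elementary, $G$ has a free subgroup $F_k$ of finite index with $k\ge2$, to which it is quasi-isometric. On $\partial F_k$ the ultrametrics $d_s=e^{-s(\cdot|\cdot)}$, $s>0$, are visual, and $d_{s'}=d_s^{s'/s}$ shows that they are quasisymmetrically equivalent. The probability measure that gives equal mass to the $2k(2k-1)^{n-1}$ prefixes of length $n$ makes $d_s$ Ahlfors regular of dimension $\log(2k-1)/s$, which tends to $0$ as $s\to\infty$. (c) Let $Y\subset\partial G$ be connected with two points $\zeta\ne\zeta'$, and let $d'$ be a metric of the gauge. The $1$-Lipschitz function $d'(\zeta,\cdot)$ maps $Y$ onto a set that contains the interval $[0,d'(\zeta,\zeta')]$, so $(Y,d')$ has Hausdorff dimension at least $1$.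
\end{proof}

\section{Reduction to two propositions}\label{sec:reduction}

The geodesics of the final argument are made of two geodesics issuing from $1$ in different directions, and such a concatenation is geodesic only up to an additive error.

\begin{definition}
Let $H\ge0$. An \emph{$H$-line of radius $n$} in $\Gamma$ is a sequence $\mathbf g=(g_i)_{-n\le i\le n}$ with $|i-j|-H\le d_\Gamma(g_i,g_j)\le|i-j|$ for all $i,j$. For a pseudometric $\rho$ on $\Gamma$, the \emph{spread} of $\mathbf g$ is
\[
\Sigma_\rho(\mathbf g)=\sum_{|i|\le n/2}\rho\big(g_i^{-1}g_{-n},\,g_i^{-1}g_n\big).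
\]
\end{definition}

The $i$-th term is the distance between the two ends of the line after $g_i$ has been moved to $1$. The restriction $|i|\le n/2$ keeps the viewpoints far from the ends.

\begin{proposition}[no collapse]\label{prop:noncollapse}
Let $\Gamma,\Lambda,(X,\mu),\alpha,\beta$ be as in the first sentence of Theorem~\ref{thm:main}. Let $q\ge1$ and $q>\operatorname{Confdim}(\partial\Lambda)$, and assume $|\alpha(\gamma,\cdot)|\in L^q$ for all $\gamma$ and $|\beta(\lambda,\cdot)|\in L^1$ for all $\lambda$. Then there is a pseudometric $\rho$ on $\Gamma$ with gradient in $\ell^q(\Gamma)$ such that for every $H\ge0$ there are $c_0>0$ and $n_0$ with $\Sigma_\rho(\mathbf g)\ge c_0n$ for all $n\ge n_0$ and all $H$-lines $\mathbf g$ of radius $n$.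
\end{proposition}

\begin{proposition}[collapse]\label{prop:collapse}
Let $\Gamma$ be a non-elementary hyperbolic group and assume
\begin{enumerate}
\item[(i)] $1\le q<\operatorname{Confdim}(\partial\Gamma)$, or
\item[(ii)] $q=1$ and $\partial\Gamma$ is not totally disconnected.
\end{enumerate}
Then there is $H\ge0$ such that for every pseudometric $\rho$ on $\Gamma$ with gradient in $\ell^q(\Gamma)$ and all large $n$, some $H$-line $\mathbf g$ of radius $n$ has $\Sigma_\rho(\mathbf g)\le1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from the two propositions]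
Put $Q_\Lambda=\operatorname{Confdim}(\partial\Lambda)<p$ and suppose that $\operatorname{Confdim}(\partial\Gamma)>Q_\Lambda$. If $Q_\Lambda\ge1$, choose $q$ with $Q_\Lambda<q<\min\{p,\operatorname{Confdim}(\partial\Gamma)\}$; then (i) holds. If $Q_\Lambda<1$, take $q=1$. Since $\operatorname{Confdim}(\partial\Gamma)>0$, Lemma~\ref{lem:zero}(b) shows that $\Gamma$ is not virtually free, and by Lemma~\ref{lem:zero}(a) condition (ii) holds. In both cases $1\le q\le p$ and $q>Q_\Lambda$, and $L^p\subset L^q$ because $\mu$ is finite. Take $\rho$ from Proposition~\ref{prop:noncollapse} and $H$ from Proposition~\ref{prop:collapse}. For all large $n$ we get $c_0n\le1$, which is absurd.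
\end{proof}

Case (ii) is needed because the argument uses H\"older's inequality and duality, hence $q\ge1$, while an interval $(Q_\Lambda,\operatorname{Confdim}(\partial\Gamma))$ such as $(0,1)$ contains no such $q$.

\begin{proof}[Proof of Corollary~\ref{cor:min}]
Both cocycles are in $L^p\subset L^1$, so Theorem~\ref{thm:main} is available in both directions. If both dimensions are at least $p$, both sides equal $p$. Otherwise one of them, say $\operatorname{Confdim}(\partial\Lambda)$, is less than $p$. The theorem gives $\operatorname{Confdim}(\partial\Gamma)\le\operatorname{Confdim}(\partial\Lambda)<p$, and then, with the roles exchanged, the reverse inequality.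
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:free}]
Let $\Lambda$ be the virtually free group; it is hyperbolic, and $\operatorname{Confdim}(\partial\Lambda)=0$ by Lemma~\ref{lem:zero}(b). Corollary~\ref{cor:min} with $p=1$ gives $\operatorname{Confdim}(\partial\Gamma)=0$. By Lemma~\ref{lem:zero}(c) and (a), $\partial\Gamma$ is totally disconnected and $\Gamma$ is virtually free.
\end{proof}

\section{Pulling back a boundary metric}\label{sec:pullback}

In this section and the next we work under the hypotheses of Proposition~\ref{prop:noncollapse}.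

\subsection{The random bijections}

Let $X_1$ be a conull set of points at which both actions are free and the two orbits coincide. Then $\bigcap_\gamma\gamma X_1$ is conull and invariant under both groups, and we replace $X$ by it. The bijection $\varphi_x$ of the introduction, defined by $\varphi_x(\gamma)^{-1}x=\gamma^{-1}x$, and its inverse $\psi_x$ are given by
\[
\varphi_x(\gamma)=\alpha(\gamma^{-1},x)^{-1},\qquad\psi_x(\lambda)=\beta(\lambda^{-1},x)^{-1},
\]
and $\varphi_x(1)=1$. All functions of $x$ below are built from the countably many measurable, countably valued maps $x\mapsto\varphi_x(\gamma)$ and $x\mapsto\psi_x(\lambda)$, and are therefore measurable.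

Let $\lambda=\varphi_x(\gamma)$ and $y=\gamma^{-1}x=\lambda^{-1}x$. Then $(\gamma\gamma')^{-1}x=\gamma'^{-1}y=\varphi_y(\gamma')^{-1}y=(\lambda\varphi_y(\gamma'))^{-1}x$. This proves the first of the following identities, and exchanging the groups gives the second:
\begin{equation}\label{eq:cocycle}
\varphi_x(\gamma\gamma')=\varphi_x(\gamma)\,\varphi_{\gamma^{-1}x}(\gamma'),\qquad\psi_x(\lambda\lambda')=\psi_x(\lambda)\,\psi_{\lambda^{-1}x}(\lambda').
\end{equation}
So $\varphi_x$ seen from $\gamma$ is $\varphi_{\gamma^{-1}x}$ seen from $1$, and by invariance of $\mu$ it has the same law. The second tool exchanges a sum over one group for a sum over the other. For measurable $F\ge0$,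
\begin{equation}\label{eq:mass}
\begin{aligned}
\int\sum_{\gamma}F(\varphi_x(\gamma),\gamma^{-1}x)\,d\mu(x)&=\int\sum_\lambda F(\lambda,y)\,d\mu(y),\\
\int\sum_{\lambda}F(\psi_x(\lambda),\lambda^{-1}x)\,d\mu(x)&=\int\sum_\gamma F(\gamma,y)\,d\mu(y).
\end{aligned}
\end{equation}
Indeed, reindexing by $\lambda=\varphi_x(\gamma)$ turns the first left side into $\sum_\lambda\int F(\lambda,\lambda^{-1}x)\,d\mu(x)$, and $\mu$ is $\Lambda$-invariant. The second identity is the first with the groups exchanged. Freeness, equality of orbits and invariance of $\mu$ enter the proof only through \eqref{eq:cocycle}, \eqref{eq:mass} and changes of variable $y=g^{-1}x$; ergodicity does not enter.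

\subsection{The pseudometric on $\Lambda$}

Since $q>\operatorname{Confdim}(\partial\Lambda)$, the gauge of $\partial\Lambda$ contains an Ahlfors $Q$-regular metric $d'$ with $0<Q<q$. Let $\nu$ be the corresponding measure and $\eta$ the distortion function of the identity $(\partial\Lambda,d_{\mathrm{vis}})\to(\partial\Lambda,d')$. Put
\[
D(\lambda,\lambda')=d'(\pi(\lambda),\pi(\lambda')),
\]
a bounded pseudometric on $\Lambda$, with gradient $\theta$. The next two lemmas are the two halves of Step~1 of the model case.

\begin{lemma}\label{lem:weight}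
We have $\theta\in\ell^q(\Lambda)$, and $\sum_\lambda D(\lambda,\lambda t)^q\le\|\theta\|_q^q\,|t|^q$ for all $t\in\Lambda$.
\end{lemma}

\begin{proof}
We compare $\theta(\lambda)^Q$ with the measure of a visual ball about $\pi(\lambda)$. Let $|\lambda|=n$ with $e^{-an}\le\frac12\operatorname{diam}(\partial\Lambda,d_{\mathrm{vis}})$, let $z=\pi(\lambda)$, and let $\tau$ be the infimum of $d'(z,\xi)$ over the nonempty set of $\xi$ with $d_{\mathrm{vis}}(z,\xi)\ge e^{-an}$. For $s\in S_\Lambda$ we have $(\lambda|\lambda s)\ge\frac12(n+(n-1)-1)=n-1$, so \eqref{eq:pivis} gives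
\begin{equation}\label{eq:edge}
d_{\mathrm{vis}}(z,\pi(\lambda s))\le Ce^{-an}.
\end{equation}
By quasisymmetry $d'(z,\pi(\lambda s))\le\eta(C)\,d'(z,\xi)$ for every $\xi$ as above, hence $\theta(\lambda)\le C\tau$. By definition of $\tau$, the $d'$-ball of radius $\tau$ about $z$ is contained in the visual ball $V_\lambda=B_{\mathrm{vis}}(z,e^{-an})$. Ahlfors regularity gives $\theta(\lambda)^Q\le C\tau^Q\le C\nu(V_\lambda)$.

The balls $V_\lambda$, $|\lambda|=n$, have bounded overlap: if $V_\lambda\cap V_{\lambda'}\ne\emptyset$, then $(\pi(\lambda)|\pi(\lambda'))\ge n-C$, so $(\lambda|\lambda')\ge n-C$ by \eqref{eq:pi}, that is, $d_\Lambda(\lambda,\lambda')\le C$. Therefore $\sum_{|\lambda|=n}\theta(\lambda)^Q\le C\nu(\partial\Lambda)$. Quasisymmetric maps between bounded uniformly perfect spaces are H\"older continuous \cite[Cor.~11.5]{Hei}, so \eqref{eq:edge} gives $\max_{|\lambda|=n}\theta\le Ce^{-a'n}$ for some $a'>0$. Thus $\sum_{|\lambda|=n}\theta^q\le Ce^{-a'(q-Q)n}$ for large $n$, and $\theta\in\ell^q$ because $q>Q$.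

Let $t=s_1\cdots s_l$ with $l=|t|$. Then $D(\lambda,\lambda t)\le\sum_{j=1}^l\theta(\lambda s_1\cdots s_{j-1})$, so $D(\lambda,\lambda t)^q\le l^{q-1}\sum_j\theta(\lambda s_1\cdots s_{j-1})^q$ by H\"older's inequality. Sum over $\lambda$.
\end{proof}

\begin{remark}
The strict inequality $q>Q$ cannot be dropped. In $F_2$ take $d'=3^{-(\cdot|\cdot)}$, of dimension $Q=1$, and $\pi$ as in Section~\ref{sec:model}. If $|\lambda|=n\ge1$, at least two of the three neighbors $\lambda t$ of length $n+1$ differ from $\pi(\lambda)$ in the last letter, so $\theta(\lambda)\ge2\cdot3^{-n}$, each sphere contributes at least $8/3$, and $\theta\notin\ell^1$.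
\end{remark}

\begin{lemma}\label{lem:sep}
For every $T$ there are $T'$ and $c(T)>0$ such that $|\lambda|,|\lambda'|\ge T'$ and $(\lambda|\lambda')\le T$ imply $D(\lambda,\lambda')\ge c(T)$.
\end{lemma}

\begin{proof}
By \eqref{eq:pi}, $T\ge\min\{T',(\pi(\lambda)|\pi(\lambda'))\}-C$. If $T'>T+C$, then $(\pi(\lambda)|\pi(\lambda'))\le T+C$, and $d_{\mathrm{vis}}(\pi(\lambda),\pi(\lambda'))\ge c'(T)>0$. The pairs at visual distance at least $c'(T)$ form a compact set on which $d'$ is continuous and positive.
\end{proof}

\subsection{The pseudometric on $\Gamma$}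

Define
\[
\rho(u,u')=\int D\big(\varphi_x(u),\varphi_x(u')\big)\,d\mu(x)\qquad(u,u'\in\Gamma),
\]
a bounded pseudometric on $\Gamma$, with gradient $\sigma$.

\begin{lemma}\label{lem:sigma}
We have $\sigma\in\ell^q(\Gamma)$, and for all $g,u,u'\in\Gamma$
\begin{equation}\label{eq:recenter}
\rho(g^{-1}u,g^{-1}u')=\int D\big(\varphi_x(g)^{-1}\varphi_x(u),\,\varphi_x(g)^{-1}\varphi_x(u')\big)\,d\mu(x).
\end{equation}
\end{lemma}

\begin{proof}
We use Jensen's inequality and \eqref{eq:cocycle}, then \eqref{eq:mass} with $F(\lambda,y)=D(\lambda,\lambda\varphi_y(s))^q$, then Lemma~\ref{lem:weight}: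
\begin{align*}
\sum_\gamma\sigma(\gamma)^q&\le|S_\Gamma|^{q-1}\sum_{s\in S_\Gamma}\int\sum_\gamma D\big(\varphi_x(\gamma),\varphi_x(\gamma)\varphi_{\gamma^{-1}x}(s)\big)^q\,d\mu(x)\\
&=|S_\Gamma|^{q-1}\sum_s\int\sum_\lambda D(\lambda,\lambda\varphi_y(s))^q\,d\mu(y)\le C\sum_s\int|\alpha(s^{-1},y)|^q\,d\mu(y)<\infty .
\end{align*}
For \eqref{eq:recenter}, identity \eqref{eq:cocycle} gives $\varphi_x(g)^{-1}\varphi_x(u)=\varphi_{g^{-1}x}(g^{-1}u)$, and the same for $u'$; substitute $y=g^{-1}x$.
\end{proof}

This is the only place where $\alpha$ is needed in $L^q$ rather than in $L^1$.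

\section{An averaged Morse lemma}\label{sec:morse}

Fix an $H$-line $(g_i)_{|i|\le n}$ in $\Gamma$ and write $f(i)=\varphi_x(g_i)$. By \eqref{eq:recenter} and Lemma~\ref{lem:sep}, the $i$-th term of the spread is bounded below if $(f(-n)|f(n))_{f(i)}$ is bounded with good probability, that is, if $f(i)$ is near the $\Lambda$-geodesic from $f(-n)$ to $f(n)$.

The idea is to pull this geodesic back by $\psi_x$. We obtain a sequence $u_0,\dots,u_m$ in $\Gamma$ from $g_{-n}$ to $g_n$, and $m$ is of order $n$ on average because $\alpha\in L^1$. Project the $u_j$ to the line. To get from one end to the other the projections must pass every index $i$, and since there are only about $n$ of them, they pass most indices in a bounded number of steps. By hyperbolicity, one of these steps $(u_j,u_{j+1})$ then has a bounded Gromov product at $g_i$. If the step is short, $u_j$ is close to $g_i$ and we are done. A long step of length $r$ has a bounded product at about $r$ points (Lemma~\ref{lem:dist}), so the damage done by long steps is measured by the tail of the first moment of $\beta$.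 We first prove the deterministic statement on projections, then the estimate on long steps.

For $u\in\Gamma$ let $\iota(u)$ be the smallest index $i$ that minimizes $d(u,g_i)$.

\begin{lemma}\label{lem:proj}
Let $c_1=2(1+H+\delta)$, $c_2=H/2+2\delta$ and $W=\lceil2H+c_1+2\delta\rceil$.
\begin{enumerate}
\item[(a)] If $\iota=\iota(u)$, then $(u|g_j)_{g_\iota}\le c_1$ for all $j$.
\item[(b)] If $\iota(u)<i-W$ and $\iota(u')>i+W$, then $(u|u')_{g_i}\le c_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $m=(u|g_j)_{g_\iota}\le d(g_\iota,g_j)\le|j-\iota|$, and let $k$ lie between $\iota$ and $j$ with $|k-\iota|=\lfloor m\rfloor$. Then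
\[
(g_k|g_j)_{g_\iota}\ge\tfrac12\big(|k-\iota|-H+|j-\iota|-H-|j-k|\big)=|k-\iota|-H\ge m-1-H,
\]
so $(u|g_k)_{g_\iota}\ge m-1-H-\delta$ by hyperbolicity. By minimality of $\iota$,
\[
d(u,g_\iota)\le d(u,g_k)=d(u,g_\iota)+d(g_k,g_\iota)-2(u|g_k)_{g_\iota}\le d(u,g_\iota)+m-2(m-1-H-\delta),
\]
which gives $m\le c_1$.

(b) Let $\iota=\iota(u)$ and $\iota'=\iota(u')$. By \eqref{eq:gp} and (a),
\[
(u|g_\iota)_{g_i}=d(g_\iota,g_i)-(u|g_i)_{g_\iota}\ge(i-\iota)-H-c_1>W-H-c_1\ge c_2,
\]
and the same computation with $\iota'-i>W$ gives $(u'|g_{\iota'})_{g_i}>c_2$. On the other hand $(g_\iota|g_{\iota'})_{g_i}\le\frac12\big((i-\iota)+(\iota'-i)-(\iota'-\iota)+H\big)=H/2$. By \eqref{eq:chain}, $\min\{(g_\iota|u)_{g_i},(u|u')_{g_i},(u'|g_{\iota'})_{g_i}\}\le H/2+2\delta=c_2$, and the minimum can only be the middle term.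
\end{proof}

For $M,R>0$ and $g\in\Gamma$ let $\mathcal N_{M,R}(x;g)$ be the number of edges of $\Lambda$ whose preimage is a long step passing near $g$:
\[
\mathcal N_{M,R}(x;g)=\#\big\{(\lambda,t)\in\Lambda\times S_\Lambda:\ d(\psi_x(\lambda),\psi_x(\lambda t))>M,\ (\psi_x(\lambda)|\psi_x(\lambda t))_g\le R\big\}.
\]

\begin{lemma}\label{lem:cross}
There are numbers $E(M,R)$, independent of $g$, with $\int\mathcal N_{M,R}(x;g)\,d\mu\le E(M,R)$ and $E(M,R)\to0$ as $M\to\infty$ for fixed $R$.
\end{lemma}

\begin{proof}
Put $\gamma=\psi_x(\lambda)$ and $y=\lambda^{-1}x$. By \eqref{eq:cocycle}, $\psi_x(\lambda t)=\gamma\psi_y(t)$, so the two conditions read $|\psi_y(t)|>M$ and $(1|\psi_y(t))_{\gamma^{-1}g}\le R$. Apply the second identity of \eqref{eq:mass} to the indicator function of these conditions. As $\gamma$ runs through $\Gamma$ so does $h=\gamma^{-1}g$, and Lemma~\ref{lem:dist} gives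
\begin{align*}
\int\mathcal N_{M,R}(x;g)\,d\mu&=\sum_{t\in S_\Lambda}\int_{\{|\psi_y(t)|>M\}}\#\{h:(1|\psi_y(t))_h\le R\}\,d\mu(y)\\
&\le C_R\sum_{t\in S_\Lambda}\int_{\{|\psi_y(t)|>M\}}\big(|\psi_y(t)|+1\big)\,d\mu(y)=:E(M,R).
\end{align*}
Since $|\psi_y(t)|=|\beta(t^{-1},y)|$ is integrable, dominated convergence gives $E(M,R)\to0$.
\end{proof}

This is the only use of the integrability of $\beta$; without it $E(M,R)$ may be infinite.

\begin{proposition}\label{prop:morse}
For $H\ge0$ and $\varepsilon>0$ there are $T$ and $n_0$ such that for every $n\ge n_0$ and every $H$-line of radius $n$,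
\[
\int\#\big\{|i|\le n:(f(-n)|f(n))_{f(i)}>T\big\}\,d\mu\le\varepsilon n .
\]
\end{proposition}

\begin{proof}
Fix once and for all a geodesic word for each element of $\Lambda$, and let $\lambda_0=f(-n),\dots,\lambda_m=f(n)$ be the geodesic given by the word of $f(-n)^{-1}f(n)$. Put $u_j=\psi_x(\lambda_j)$, so $u_0=g_{-n}$ and $u_m=g_n$. Then $\iota(u_0)=-n$, and $\iota(u_m)\ge n-H$ because $g_i=g_n$ forces $n-i\le H$. Each $g_i^{-1}g_{i+1}$ is a generator or $1$, and $d_\Lambda(f(i),f(i+1))=|\varphi_{g_i^{-1}x}(g_i^{-1}g_{i+1})|$ by \eqref{eq:cocycle}. Hence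
\begin{equation}\label{eq:length}
\int m\,d\mu\le\sum_{i=-n}^{n-1}\int d_\Lambda(f(i),f(i+1))\,d\mu\le2nA,\qquad A=\max_{s\in S_\Gamma}\int|\alpha(s,\cdot)|\,d\mu .
\end{equation}

Let $K\ge1$ be an integer and $M,T>0$, to be chosen, and let $R=c_2+K\delta$. Call $i$ \emph{good} for $x$ if $-n+W<i<n-H-W$ and
\begin{enumerate}
\item[(a)] $\#\{j:\iota(u_j)\in[i-W,i+W]\}\le K$;
\item[(b)] $\mathcal N_{M,R}(x;g_i)=0$;
\item[(c)] $|\varphi_{g_i^{-1}x}(h)|\le T$ for all $h\in B_\Gamma(R+M)$.
\end{enumerate}

\emph{A good index has $(f(-n)|f(n))_{f(i)}\le T$.} Let $j_2=\min\{j:\iota(u_j)>i+W\}$, which exists since $\iota(u_m)\ge n-H>i+W$, and $j_1=\max\{j<j_2:\iota(u_j)<i-W\}$, which exists since $\iota(u_0)=-n<i-W$. For $j_1<j<j_2$ we have $\iota(u_j)\in[i-W,i+W]$, so $j_2-j_1\le K+1$ by (a). Lemma~\ref{lem:proj}(b) and \eqref{eq:chain} give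
\[
c_2\ge(u_{j_1}|u_{j_2})_{g_i}\ge\min_{j_1\le j<j_2}(u_j|u_{j+1})_{g_i}-K\delta,
\]
so some $j$ has $(u_j|u_{j+1})_{g_i}\le R$. By (b), applied to the edge $(\lambda_j,\lambda_j^{-1}\lambda_{j+1})$, we have $d(u_j,u_{j+1})\le M$. By \eqref{eq:gp}, $d(g_i,u_j)=(u_j|u_{j+1})_{g_i}+(g_i|u_{j+1})_{u_j}\le R+M$. By \eqref{eq:cocycle} and (c), $d_\Lambda(f(i),\lambda_j)=|\varphi_{g_i^{-1}x}(g_i^{-1}u_j)|\le T$, and the first inequality of Lemma~\ref{lem:dist} gives the claim.

\emph{Counting the other indices.} At most $2W+H+2$ indices are outside the allowed range. Each $j$ is counted in (a) for at most $2W+1$ indices $i$, so at most $(2W+1)(m+1)/K$ indices violate (a); by \eqref{eq:length} the integral of this number is at most $(2W+1)(2A+1)n/K$. By Lemma~\ref{lem:cross} and Markov's inequality, each index violates (b) with probability at most $E(M,R)$. By invariance of $\mu$, each index violates (c) with probability $\mu_T=\mu\{y:\max_{|h|\le R+M}|\varphi_y(h)|>T\}$, which tends to $0$ as $T\to\infty$ because the maximum is finite for every $y$. Since $2n+1\le3n$, the integral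 in the statement is at most
\[
(2W+H+2)+(2W+1)(2A+1)n/K+3nE(M,R)+3n\mu_T .
\]
Choose $K$, which fixes $R$, then $M$, then $T$, then $n_0$, so that each term is at most $\varepsilon n/4$.
\end{proof}

Conditions (b) and (c) fail with small probability at each given index, but (a) is controlled only after summing over $i$. This is why the spread involves all viewpoints $g_i$.

\begin{proof}[Proof of Proposition~\ref{prop:noncollapse}]
Let $\rho$ be the pseudometric of Lemma~\ref{lem:sigma}; its gradient is in $\ell^q$. Given $H$, take $T$ from Proposition~\ref{prop:morse} with $\varepsilon=\frac14$, and $T',c(T)$ from Lemma~\ref{lem:sep}. Fix $x$. The map $i\mapsto g_i$ is at most $(H+1)$-to-one, since $g_i=g_j$ forces $|i-j|\le H$, and $\varphi_x$ is injective. So at most $2(H+1)|B_\Lambda(T')|$ indices have $d_\Lambda(f(i),f(-n))<T'$ or $d_\Lambda(f(i),f(n))<T'$. For every other index with $(f(-n)|f(n))_{f(i)}\le T$, Lemma~\ref{lem:sep} gives $D(f(i)^{-1}f(-n),f(i)^{-1}f(n))\ge c(T)$. There are at least $n$ indices with $|i|\le n/2$, so \eqref{eq:recenter} yields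
\[
\Sigma_\rho(\mathbf g)\ge c(T)\Big(n-\frac n4-2(H+1)|B_\Lambda(T')|\Big)\ge\frac{c(T)}2\,n
\]
for large $n$.
\end{proof}

\section{Thick families of detours}\label{sec:thick}

From now on only $\Gamma$ is involved, and $q$ satisfies (i) or (ii) of Proposition~\ref{prop:collapse}. We write $d_0$ for the visual metric of $\partial\Gamma$. The goal of this section is the random replacement for the half circle of the model case.

\subsection{Combinatorial modulus}

Let $V$ be a finite set and $\mathcal F$ a family of finite sequences $(z_0,\dots,z_N)$ in $V$. A function $\omega\colon V\to[0,\infty)$ is \emph{admissible} if $\sum_j\omega(z_j)\ge1$ for every sequence of $\mathcal F$, and the \emph{$q$-modulus} of $\mathcal F$ is the infimum of $\sum_{z\in V}\omega(z)^q$ over admissible $\omega$. A lower bound on the modulus says that a weight of small $\ell^q$ norm makes some sequence short. A single injective sequence with $N+1$ terms has $q$-modulus $(N+1)^{1-q}$, attained by the constant weight: this is $1$ for $q=1$ and tends to $0$ with the length for $q>1$.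

Let $Z$ be a compact metric space and $b,\kappa,L>1$. For $n\ge0$ let $X_n\subset Z$ be a maximal $b^{-n}$-separated set, and let $G_n$ be the graph on $X_n$ in which $z,z'$ are adjacent if $B(z,\kappa b^{-n})\cap B(z',\kappa b^{-n})\ne\emptyset$. For $z_*\in X_n$ and $k\ge1$ consider the family of paths in $G_{n+k}$ that start in $B(z_*,b^{-n})$ and end outside $B(z_*,Lb^{-n})$. These are discrete crossings of an annulus of size $b^{-n}$ at the finer scale $b^{-(n+k)}$. Let $M_{q,k}$ be the supremum of the $q$-moduli of these families over $n\ge0$ and $z_*\in X_n$.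

\begin{theorem}[{Carrasco Piaggio \cite[Thm.~1.3]{CP}; see also \cite[\S4.6]{Kig} and \cite{Mur}}]\label{thm:CP}
Let $Z$ be a compact, doubling, uniformly perfect metric space. There are $b,\kappa,L>1$ for which the Ahlfors regular conformal dimension of $Z$ equals $\inf\{q>0:\liminf_{k\to\infty}M_{q,k}=0\}$.
\end{theorem}

We use the theorem only through the next lemma. There are variants of the definition in which a path starts or ends when the balls attached to its vertices meet $B(z_*,\kappa b^{-n})$ or leave $B(z_*,L\kappa b^{-n})$; they only change the constant $C_1$ below.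

\begin{lemma}\label{lem:boundaryfamily}
There are $b>1$, $C_1\ge1$ and $c>0$ such that for all large $k$ there are $n\ge0$, $z_*\in\partial\Gamma$, a finite $b^{-(n+k)}$-separated set $V\subset\partial\Gamma$ and a finite family $\mathcal P$ of injective sequences $(z_0,\dots,z_N)$ in $V$, of $q$-modulus at least $c$, with
\[
d_0(z_j,z_{j+1})\le C_1b^{-(n+k)},\qquad d_0(z_*,z_j)\le3C_1b^{-n},\qquad d_0(z_0,z_N)\ge C_1^{-1}b^{-n}.
\]
\end{lemma}

\begin{proof}
We first find a family $\mathcal F$ of modulus at least $c$ with the first and third bounds and with $d_0(z_*,z_0)\le C_1b^{-n}$.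

In case (i), apply Theorem~\ref{thm:CP} to $(\partial\Gamma,d_0)$. Since $q$ is below the infimum, $\liminf_kM_{q,k}>0$, so there is $c>0$ such that for all large $k$ some $n$ and $z_*\in X_n$ give a family $\mathcal F$ of modulus at least $c$. Put $V=X_{n+k}$. Adjacent vertices are at distance less than $2\kappa b^{-(n+k)}$, and $d_0(z_*,z_0)<b^{-n}$, $d_0(z_*,z_N)\ge Lb^{-n}$ give $d_0(z_0,z_N)\ge(L-1)b^{-n}$. Take $C_1=\max\{2\kappa,1/(L-1)\}$.

In case (ii), let $Y\subset\partial\Gamma$ be connected with two points $\zeta\ne\zeta'$. Take $b=2$, $n=0$ and a maximal $2^{-k}$-separated set $V$. The points of $Y$ that can be reached from $\zeta$ by a sequence in $Y$ with steps less than $2^{-k}$ form an open and closed subset of $Y$, so $\zeta'$ can be reached. Replace each term by a point of $V$ within $2^{-k}$ and erase loops as in Section~\ref{sec:model}. We get an injective sequence in $V$ with steps at most $3\cdot2^{-k}$ and, for large $k$, endpoints at distance at least $\frac12d_0(\zeta,\zeta')$. Let $\mathcal F$ consist of this sequence; its $1$-modulus is $c=1$. Take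 $z_*=z_0$ and $C_1=\max\{3,2/d_0(\zeta,\zeta')\}$.

In both cases, cut each sequence of $\mathcal F$ at the first index $N$ with $d_0(z_0,z_N)\ge C_1^{-1}b^{-n}$, and erase loops. Consecutive terms of a new sequence are consecutive terms of the old one, so the first bound persists; the third holds by construction; and all terms are within $C_1b^{-n}+C_1^{-1}b^{-n}+C_1b^{-(n+k)}\le3C_1b^{-n}$ of $z_*$. Each old sequence contains a new one as a subsequence, so a weight admissible for the new family $\mathcal P$ is admissible for $\mathcal F$, and the modulus of $\mathcal P$ is at least $c$. Finally $\mathcal P$ is finite because $V$ is.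
\end{proof}

\subsection{From modulus to a random path in the group}

The modulus bound gives, for each weight, one short sequence. We shall need to make the weights $\sigma(g^{-1}\cdot)$ short for many $g$ at once, so we pass to the dual statement: a probability measure on sequences whose occupation function is bounded in $\ell^{q^*}$. We then move the sequences into $\Gamma$, where the scale $b^{-n}$ corresponds to a depth $r_n$, and translate by the element at depth $r_n$ toward $z_*$. This blows the annulus up to unit size.

\begin{proposition}\label{prop:thick}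
There are an integer $C_0$, integers $\ell_k\to\infty$ and finitely supported probability measures $\mathbb P_k$ on finite sequences $(w_0,\dots,w_N)$ in $\Gamma$, defined for all large $k$, such that every sequence in the support satisfies
\begin{enumerate}
\item[(A1)] $\big||w_j|-\ell_k\big|\le C_0$,
\item[(A2)] $d(w_j,w_{j+1})\le C_0$,
\item[(A3)] $(w_0|w_N)\le C_0$,
\end{enumerate}
and
\begin{enumerate}
\item[(A4)] the function $\Phi_k(w)=\mathbb E_k\,\#\{j:w_j=w\}$ satisfies $\|\Phi_k\|_{\ell^{q^*}(\Gamma)}\le C_0$.
\end{enumerate}
\end{proposition}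

\begin{proof}
Fix a large $k$ and the data of Lemma~\ref{lem:boundaryfamily}. Constants $C$ may depend on $b,C_1,c$, but not on $n,k$.

\emph{Duality.} For a probability measure $\mathbb P$ on $\mathcal P$ let $\Phi_{\mathbb P}(z)$ be the probability that the sequence contains $z$. Let $\Omega=\{\omega\colon V\to[0,\infty),\ \|\omega\|_q\le1\}$. As the sequences are injective, $\sum_z\omega(z)\Phi_{\mathbb P}(z)$ is the expectation of $\sum_j\omega(z_j)$. This pairing is bilinear, and $\mathbb P$ and $\omega$ range over compact convex subsets of finite-dimensional spaces, so the minimax theorem gives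
\[
\min_{\mathbb P}\|\Phi_{\mathbb P}\|_{q^*}=\min_{\mathbb P}\max_{\omega\in\Omega}\sum_z\omega(z)\Phi_{\mathbb P}(z)=\max_{\omega\in\Omega}\min_{(z_j)\in\mathcal P}\sum_j\omega(z_j).
\]
If the inner minimum on the right is $m>0$, then $\omega/m$ is admissible, so $c\le m^{-q}$. Hence some $\mathbb P$ has $\|\Phi_{\mathbb P}\|_{q^*}\le c^{-1/q}$; fix it.

\emph{Transfer to $\Gamma$.} Let $r_j=\lfloor j\log b/a\rfloor$, so that $b^{-j}\le e^{-ar_j}\le e^ab^{-j}$. Let $g_*$ be the point at distance $r_n$ on a ray from $1$ to $z_*$, and for $z\in V$ let $v_z$ be the point at distance $r_{n+k}$ on a fixed ray from $1$ to $z$. Put $w_j=g_*^{-1}v_{z_j}$, let $\mathbb P_k$ be the law of $(w_j)$ under $\mathbb P$, and let $\ell_k=r_{n+k}-r_n$, which differs from $k\log b/a$ by at most $1$.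

(A1) We have $(z_j|z_*)\ge r_n-C$. By Lemma~\ref{lem:fellow}(c), the point at distance $r_n$ on the ray to $z_j$ is within $C$ of $g_*$, and it is at distance $\ell_k$ from $v_{z_j}$. So $|w_j|=d(g_*,v_{z_j})\in[\ell_k-C,\ell_k+C]$.

(A2) We have $(z_j|z_{j+1})\ge r_{n+k}-C$, and Lemma~\ref{lem:fellow}(c) gives $d(v_{z_j},v_{z_{j+1}})\le C$.

(A3) Write $v=v_{z_0}$, $v'=v_{z_N}$. The third bound of Lemma~\ref{lem:boundaryfamily} gives $(z_0|z_N)\le r_n+C$. By Lemma~\ref{lem:fellow}(b), $(z_0|v)$ and $(v'|z_N)$ are at least $r_{n+k}\ge(v|v')$, so $(z_0|z_N)\ge\min\{(z_0|v),(v|v'),(v'|z_N)\}-C=(v|v')-C$. Hence $(v|v')\le r_n+C$ and $d(v,v')=2r_{n+k}-2(v|v')\ge2\ell_k-C$. With (A1), $(w_0|w_N)=\frac12(|w_0|+|w_N|-d(v,v'))\le C$.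

(A4) If $v_z=v_{z'}$, then $(z|z')\ge\min\{(z|v_z),(v_z|z')\}-C\ge r_{n+k}-C$, so $d_0(z,z')\le Cb^{-(n+k)}$. Since $V$ is $b^{-(n+k)}$-separated and $\partial\Gamma$ is doubling, the map $z\mapsto v_z$ is at most $C$-to-one. As $\Phi_k(w)$ is the sum of $\Phi_{\mathbb P}(z)$ over the $z$ with $g_*^{-1}v_z=w$, we get $\|\Phi_k\|_{q^*}\le C\|\Phi_{\mathbb P}\|_{q^*}\le Cc^{-1/q}$.
\end{proof}

\section{Random geodesics toward a detour}\label{sec:random}

We shall join $1$ to two points $v,v'$ of the detour by geodesics $(g_t)$ and need the sums $\sum_{t\ge n}\sigma(g_i^{-1}g_t)$, $|i|\le n/2$, to be small. For $q=1$ any choice will do: the elements $g_i^{-1}g_t$, $t\ge n$, are distinct and of length at least $n/2$, so the sum is bounded by a tail of $\|\sigma\|_1$. For $q>1$ a function in $\ell^q$ need not be summable along a given geodesic, as $\sigma(g_t)=1/t$ shows. So we choose $v$ and $v'$ at random, in such a way that $g_i^{-1}g_t$ takes each value with probability exponentially small in $t-|i|$. Since the detour is connected at all scales down to $e^{-a\ell}$, it contains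 an approximate Cantor set of ratio $1/4$, and we pick the points according to its natural measure, which gives mass about $r^{1/2}$ to a ball of radius $r$.

Fix a sequence $(w_0,\dots,w_N)$ with (A1)--(A3) and $\ell=\ell_k$ large. In this section constants may depend on $C_0$, but not on $\ell$ or on the sequence. Put $\zeta_j=\pi(w_j)$. By (A1) and (A2), $(w_j|w_{j+1})\ge\ell-\frac32C_0$, so \eqref{eq:pivis} gives
\[
d_0(\zeta_j,\zeta_{j+1})\le\varepsilon:=Ce^{-a\ell}.
\]
By (A3) and \eqref{eq:pi}, $C_0\ge\min\{\ell-C_0,(\zeta_0|\zeta_N)\}-C$, so for large $\ell$ we have $(\zeta_0|\zeta_N)\le C$ and $d_0(\zeta_0,\zeta_N)\ge\Delta$ for a constant $\Delta>0$. We also assume $\Delta\ge8\varepsilon$.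

For an interval of indices $J=[j_-,j_+]\subset[0,N]$, let its \emph{span} be $d_0(\zeta_{j_-},\zeta_{j_+})$. The diameter of an interval and the distance between two intervals are those of the sets $\{\zeta_j:j\in J\}$.

\begin{lemma}\label{lem:split}
An interval of span at least $r\ge8\varepsilon$ contains two subintervals, each of span at least $r/4$ and diameter at most $r/2+2\varepsilon$, at mutual distance at least $r/4$.
\end{lemma}

\begin{proof}
Let $j'$ be the first index of $[j_-,j_+]$ with $d_0(\zeta_{j_-},\zeta_{j'})\ge r/4$ and $j''$ the last with $d_0(\zeta_{j''},\zeta_{j_+})\ge r/4$. The points of $[j_-,j']$ are within $r/4+\varepsilon$ of $\zeta_{j_-}$, and those of $[j'',j_+]$ are within $r/4+\varepsilon$ of $\zeta_{j_+}$. So the two intervals are at distance at least $r-2(r/4+\varepsilon)\ge r/4$.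
\end{proof}

Let $\Delta_m=4^{-m-1}\Delta$, and let $m_*$ be the least $m\ge0$ with $\Delta_m<8\varepsilon$; then $\Delta_{m_*}\ge2\varepsilon$, since $4\Delta_{m_*}$ is $\Delta$ or $\Delta_{m_*-1}$. Split $[0,N]$ with $r=\Delta$ into $J$ and $J'$. Build a binary tree of intervals with root $J$ at depth $0$ by splitting each node of depth $m<m_*$, which has span at least $\Delta_m$, with $r=\Delta_m$. For $0\le m\le m_*$ there are $2^m$ nodes of depth $m$, and
\begin{equation}\label{eq:tree}
\begin{aligned}
&\text{each has diameter at most }2\Delta_m+2\varepsilon\le3\Delta_m,\\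
&\text{distinct ones are at distance at least }\Delta_m .
\end{aligned}
\end{equation}
The second line holds because two distinct nodes of depth $m$ lie in the two children of a node of some depth $m'<m$, which are at distance at least $\Delta_{m'}/4\ge\Delta_m$. Choose a node of depth $m_*$ uniformly at random and let $v=w_j$, where $j$ is its left endpoint; so $\pi(v)=\zeta_j$. Choose $v'$ in the same way from a tree with root $J'$, independently. Fix a geodesic from $1$ to each $w\in\Gamma$, and for $0\le t\le|w|$ let $g_t(w)$ be its point at distance $t$ from $1$.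

\begin{lemma}\label{lem:random}
We have $(v|v')\le C$. For all integers $i,t\ge0$ and $u,h\in\Gamma$,
\begin{align}
\mathbb P\big(t\le|v|,\ g_t(v)=u\big)&\le Ce^{-at/2},\label{eq:r1}\\
\mathbb P\big(t\le|v|,\ g_i(v)^{-1}g_t(v)=h\big)&\le Ce^{-a(t-i)/2}\qquad(i\le t),\label{eq:r2}\\
\mathbb P\big(i\le|v'|,\ t\le|v|,\ g_i(v')^{-1}g_t(v)=h\big)&\le Ce^{-at/2}.\label{eq:r3}
\end{align}
The same bounds hold with $v$ and $v'$ exchanged.
\end{lemma}

\begin{proof}
The intervals $J,J'$ are at distance at least $\Delta/4$, so $(\pi(v)|\pi(v'))\le C$, and $(v|v')\le C$ by the first inequality of \eqref{eq:pi}. The construction is symmetric in $v$ and $v'$, which gives the last sentence. By (A1) we may assume $i,t\le\ell+C_0$.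

\emph{Matching depths.} Let $C_2$ be the constant of \eqref{eq:pivis}. For $0\le t\le\ell+C_0$ let $m(t)$ be the largest $m\le m_*$ with $\Delta_m>C_2e^{-at}$, and $m(t)=0$ if there is none. Then
\begin{equation}\label{eq:depth}
\Delta_{m(t)}\le Ce^{-at},\qquad2^{-m(t)}\le Ce^{-at/2},\qquad2^{m(t)}\le Ce^{at/2}.
\end{equation}
For the first bound: if $m(t)<m_*$, then $\Delta_{m(t)+1}\le C_2e^{-at}$, so $\Delta_{m(t)}\le4C_2e^{-at}$; if $m(t)=m_*$, then $\Delta_{m(t)}<8\varepsilon\le Ce^{-a\ell}\le Ce^{-at}$. The second follows from $2^{-m}=(\Delta_m/\Delta_0)^{1/2}$. For the third, either $m(t)=0$ or $\Delta_{m(t)}>C_2e^{-at}$, and we use the same identity.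

\emph{Proof of \eqref{eq:r1}.} Let $v,\hat v$ be two possible values with $g_t(v)=g_t(\hat v)=u$. By Lemma~\ref{lem:fellow}(a),(b), $(v|\hat v)\ge(u|\hat v)\ge t$, so $d_0(\pi(v),\pi(\hat v))\le C_2e^{-at}$. By \eqref{eq:tree} and the definition of $m(t)$, the two values come from the same node of depth $m(t)$; if $m(t)=0$ there is only one such node. A given node of depth $m(t)$ is chosen with probability $2^{-m(t)}$, and \eqref{eq:depth} applies.

\emph{Proof of \eqref{eq:r2}.} We bound the number of values of $g_i(v)$. If $v,\hat v$ come from the same node of depth $m(i)$ and $|v|,|\hat v|\ge i$, then $d_0(\pi(v),\pi(\hat v))\le3\Delta_{m(i)}\le Ce^{-ai}$. So $(v|\hat v)\ge i-C$ by the second inequality of \eqref{eq:pi}, and $d(g_i(v),g_i(\hat v))\le C$ by Lemma~\ref{lem:fellow}(c). Hence $g_i(v)$ takes at most $C2^{m(i)}\le Ce^{ai/2}$ values $u$. For each of them, $g_i(v)=u$ and $g_i(v)^{-1}g_t(v)=h$ force $g_t(v)=uh$, which has probability at most $Ce^{-at/2}$ by \eqref{eq:r1}.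

\emph{Proof of \eqref{eq:r3}.} By independence the probability is $\sum_u\mathbb P(i\le|v'|,\,g_i(v')=u)\,\mathbb P(t\le|v|,\,g_t(v)=uh)$, and the second factor is at most $Ce^{-at/2}$ by \eqref{eq:r1}.
\end{proof}

\section{Collapse}\label{sec:collapse}

\begin{proof}[Proof of Proposition~\ref{prop:collapse}]
Take $C_0,\ell_k,\mathbb P_k$ from Proposition~\ref{prop:thick}. Fix $n\ge1$ and let $k$ be so large that Section~\ref{sec:random} applies and $n<\ell_k-C_0$. Sample a path $(w_j)$ with law $\mathbb P_k$, and then $v,v'$ as in Section~\ref{sec:random}. The constants of Lemma~\ref{lem:random} do not depend on the path, so its bounds hold for the joint law, whose expectation we denote by $\mathbb E$. Put $g_t=g_t(v)$ for $0\le t\le|v|$ and $g_{-t}=g_t(v')$ for $0\le t\le|v'|$; both lengths exceed $n$ by (A1). See Figure~\ref{fig:detour}.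

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[dashed,gray] (3,0) arc (0:180:3);
\draw[thick,domain=0:180,samples=120,smooth,variable=\t]
  plot ({(3+0.12*sin(12*\t))*cos(\t)},{(3+0.12*sin(12*\t))*sin(\t)});
\draw (150:3) -- (0,0) -- (30:3);
\draw[very thick] (150:1.5) -- (0,0) -- (30:1.5);
\fill (0,0) circle (1.6pt) node[below] {$1$};
\fill (30:0.65) circle (1.6pt) node[below right] {$g_i$};
\fill (30:1.5) circle (1.6pt) node[below right] {$g_n$};
\fill (150:1.5) circle (1.6pt) node[below left] {$g_{-n}$};
\fill (30:3) circle (1.6pt) node[right=2pt] {$v$};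
\fill (150:3) circle (1.6pt) node[left=2pt] {$v'$};
\fill (3,0) circle (1.6pt) node[below] {$w_0$};
\fill (-3,0) circle (1.6pt) node[below] {$w_N$};
\end{tikzpicture}
\caption{The $H$-line from $g_{-n}$ to $g_n$ (bold segments) is made of the initial parts of geodesics from $1$ to two random points $v',v$ of a path $w_0,\dots,w_N$ that stays near the sphere of radius $\ell_k\gg n$ (dashed). The $\rho$-distance between $g_n$ and $g_{-n}$, seen from $g_i$, is bounded by going out to $v$, along the path to $v'$, and back to $g_{-n}$.}
\label{fig:detour}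
\end{figure}

\emph{The line.} Indices of the same sign lie on one geodesic. For $i,j\ge0$, Lemma~\ref{lem:fellow}(a), used twice, and Lemma~\ref{lem:random} give $(g_i|g_{-j})\le(v|v')\le C$, so $i+j-2C\le d(g_i,g_{-j})\le i+j$. Thus $\mathbf g=(g_i)_{|i|\le n}$ is an $H$-line with $H=2C$, which depends neither on $n,k$ nor on $\rho$.

Let $\rho$ be a pseudometric with gradient $\sigma\in\ell^q(\Gamma)$. For $|i|\le n/2$,
\begin{equation}\label{eq:three}
\rho(g_i^{-1}g_n,g_i^{-1}g_{-n})\le\rho(g_i^{-1}g_n,g_i^{-1}v)+\rho(g_i^{-1}v,g_i^{-1}v')+\rho(g_i^{-1}v',g_i^{-1}g_{-n}).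
\end{equation}

\emph{The radial terms.} Along the geodesic, $\rho(g_i^{-1}g_n,g_i^{-1}v)\le\sum_{t=n}^{|v|-1}\sigma(g_i^{-1}g_t)$. For $t\ge n$ let $\chi_t(h)=\mathbb P(t<|v|,\ g_i^{-1}g_t=h)$. By \eqref{eq:r2} if $i\ge0$, and by \eqref{eq:r3} if $i<0$, we have $\max\chi_t\le Ce^{-a(t-n/2)/2}$. A function $\chi\ge0$ with $\sum\chi\le1$ satisfies $\|\chi\|_{q^*}\le(\max\chi)^{1/q}$: for $q=1$ this is the definition, and for $q>1$ it follows from $\sum\chi^{q^*}\le(\max\chi)^{q^*-1}$ and $(q^*-1)/q^*=1/q$. H\"older's inequality gives
\[
\mathbb E\,\rho(g_i^{-1}g_n,g_i^{-1}v)\le\sum_{t\ge n}\sum_h\sigma(h)\chi_t(h)\le\|\sigma\|_q\sum_{t\ge n}\big(Ce^{-a(t-n/2)/2}\big)^{1/q}\le C'e^{-an/(4q)},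
\]
with $C'$ independent of $n,k,i$. Since Lemma~\ref{lem:random} is symmetric in $v$ and $v'$, the third term of \eqref{eq:three} obeys the same bound.

\emph{The detour term.} The points $v,v'$ lie on the path, so (A2) and \eqref{eq:grad} give $\rho(g^{-1}v,g^{-1}v')\le\sum_j\sigma^{(C_0)}(g^{-1}w_j)$ for every $g\in\Gamma$. The viewpoint $g_i$ is random and depends on the path, so (A4) cannot be applied with $g=g_i$ directly. Instead we sum over all $g\in B_\Gamma(n)$. For such $g$ and $w$ in the support of $\Phi_k$, (A1) gives $|g^{-1}w|\ge\ell_k-C_0-n$. By H\"older's inequality and (A4),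
\[
\mathbb E\,\rho(g_i^{-1}v,g_i^{-1}v')\le\sum_{g\in B_\Gamma(n)}\sum_w\sigma^{(C_0)}(g^{-1}w)\Phi_k(w)\le|B_\Gamma(n)|\,C_0\,\tau_{n,k},
\]
where $\tau_{n,k}$ is the $\ell^q$ norm of $\sigma^{(C_0)}$ restricted to $\{h:|h|\ge\ell_k-C_0-n\}$. Since $\sigma^{(C_0)}\in\ell^q(\Gamma)$ and $\ell_k\to\infty$, we have $\tau_{n,k}\to0$ as $k\to\infty$ for fixed $n$. The factor $|B_\Gamma(n)|$ is the reason for taking $k\to\infty$ first.

\emph{Conclusion.} There are at most $n+1$ indices with $|i|\le n/2$, so
\[
\mathbb E\,\Sigma_\rho(\mathbf g)\le2(n+1)C'e^{-an/(4q)}+(n+1)|B_\Gamma(n)|\,C_0\,\tau_{n,k}.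
\]
For all large $n$ the first term is at most $\frac12$; for such $n$ choose $k$ so that the second is at most $\frac12$. Then some realization of $\mathbf g$ has $\Sigma_\rho(\mathbf g)\le1$.
\end{proof}

With Propositions~\ref{prop:noncollapse} and~\ref{prop:collapse} proved, the arguments of Section~\ref{sec:reduction} establish Theorem~\ref{thm:main} and Corollaries~\ref{cor:min} and~\ref{cor:free}.

\begin{thebibliography}{9}

\bibitem{CP} Carrasco Piaggio, \emph{On the conformal gauge of a compact metric space}, Ann. Sci. \'ENS 46 (2013).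

\bibitem{Das} Kajal Das, \emph{Invariance of non-vanishing of first $l^p$-cohomology under $L^q$-Measured Equivalence}, arXiv:1810.05991 (2018).

\bibitem{Hei} Heinonen, \emph{Lectures on Analysis on Metric Spaces}.

\bibitem{KB} Kapovich and Benakli, \emph{Boundaries of hyperbolic groups}, Contemp. Math. 296, 2002.

\bibitem{Kig} Kigami, LNM 2265.

\bibitem{Mur} Murugan, Ann. Fenn. Math. 48 (2023).

\end{thebibliography}
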